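# Polynomial volume forms on compact affine manifolds

## 1. Affine manifolds, developing maps and affine holonomy

Throughout, $n\ge 1$, manifolds are smooth and without boundary unless a boundary is visible, and $\mathbb A^n$ is $\mathbb R^n$ regarded as an affine space. We write $dx=dx_1\wedge\dots\wedge dx_n$. An affine transformation of $\mathbb A^n$ is a map $g(x)=Ax+b$ with $A\in GL(n,\mathbb R)$, $b\in\mathbb R^n$. Its linear part is $L(g)=A$. The group of all of them is $\mathrm{Aff}(\mathbb A^n)$.

**Definition (affine manifold).** An $n$-dimensional affine manifold is a smooth manifold $M$ with a flat, torsion-free connection $\nabla$ on its tangent bundle. Equivalently, $M$ carries an atlas of charts into $\mathbb A^n$, the affine charts, whose transition maps are restrictions of affine transformations.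

Three examples will accompany us.

* *The torus.* $\mathbb R^n/\mathbb Z^n$, with the charts inherited from $\mathbb R^n$. Transition maps are translations.
* *The Hopf manifold.* $(\mathbb R^n\setminus 0)/\langle x\mapsto 2x\rangle$ for $n\ge2$, and for $n=1$ the Hopf circle $\mathbb R_{>0}/\langle x\mapsto 2x\rangle$. It is compact, because every point can be moved into the shell $1\le|x|\le2$. Transition maps are multiplications by powers of $2$.
* *The mixed torus.* $(\mathbb R_{>0}\times\mathbb R)/\Gamma$, where $\Gamma$ is generated by $(x,y)\mapsto(2x,y)$ and $(x,y)\mapsto(x,y+1)$. It is the product of the Hopf circle and $\mathbb R/\mathbb Z$.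

**Definition (developing map, holonomy).** Let $M$ be a connected affine manifold with universal cover $\tilde M$, and let $\pi=\pi_1(M)$ act on $\tilde M$ by deck transformations. Continuing one affine chart along paths gives a local diffeomorphism $\mathrm{dev}:\tilde M\to\mathbb A^n$, the developing map, whose local restrictions are affine charts, and a homomorphism $\rho:\pi\to\mathrm{Aff}(\mathbb A^n)$, the affine holonomy, with
$$\mathrm{dev}\circ\gamma=\rho(\gamma)\circ\mathrm{dev}\qquad(\gamma\in\pi).$$
The affine holonomy group is $\Gamma=\rho(\pi)$. The manifold is complete if $\mathrm{dev}$ is a diffeomorphism.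

For the torus, $\mathrm{dev}$ is the identity of $\mathbb R^n$ and $\Gamma=\mathbb Z^n$, so the torus is complete. For the Hopf manifold with $n\ge3$, $\mathrm{dev}$ is the inclusion $\mathbb R^n\setminus0\subset\mathbb A^n$ and $\Gamma=\langle x\mapsto2x\rangle$, so it is not complete. (For $n=2$ one first passes to the universal cover of $\mathbb R^2\setminus 0$; $\Gamma$ is the same.) For the mixed torus, $\mathrm{dev}$ is the inclusion of the half plane $\mathbb R_{>0}\times\mathbb R$ in $\mathbb A^2$.

## 2. Polynomial forms and parallel forms

**Definition (polynomial, parallel).** An $n$-form on an affine $n$-manifold $M$ is polynomial if in each affine chart it has the form $p(x)\,dx_1\wedge\dots\wedge dx_n$ with $p$ a polynomial. A volume form is a nowhere-zero $n$-form. A form is parallel if it is parallel for $\nabla$; equivalently, it has constant coefficients in affine coordinates.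

On the torus, $dx$ descends to a parallel volume form. On the noncompact affine manifold $\mathbb R$, the form $(1+x^2)\,dx$ is a polynomial volume form that is not parallel. On the Hopf circle, $dx/x$ is a volume form, since $d(2x)/(2x)=dx/x$; it is neither polynomial nor parallel.

On a connected $M$, polynomial forms can be described by a single polynomial. Let $\omega_M$ be a polynomial $n$-form, possibly with zeros. Near each point of $\tilde M$ its pullback is $\mathrm{dev}^*(p\,dx)$ for some polynomial $p$. Two polynomials that agree on a nonempty open set are equal, so $p$ is locally constant as a function of the point of $\tilde M$. As $\tilde M$ is connected, one $p$ works everywhere. Put $\omega=p\,dx$, a form on all of $\mathbb A^n$. The pullback $\mathrm{dev}^*\omega$ of $\omega_M$ is $\pi$-invariant, so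
$$\mathrm{dev}^*\omega=\gamma^*\mathrm{dev}^*\omega=\mathrm{dev}^*\rho(\gamma)^*\omega .$$
As $\mathrm{dev}$ is a local diffeomorphism, $\rho(\gamma)^*\omega=\omega$ on the open set $\mathrm{dev}(\tilde M)$. Both sides have polynomial coefficients, so the equality holds on all of $\mathbb A^n$. Since $g^*(p\,dx)=p(gx)\det L(g)\,dx$, this reads
$$p(gx)\,\det L(g)=p(x)\qquad(g\in\Gamma,\ x\in\mathbb A^n).\tag{1}$$
The form $\omega_M$ is parallel if and only if $p$ is constant.

Note what polynomiality has given us: $\omega$ is defined and $\Gamma$-invariant on all of $\mathbb A^n$, including points that $\mathrm{dev}$ never reaches.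

## 3. Algebraic hulls, unipotent groups and the unipotent radical

We view $\mathrm{Aff}(\mathbb A^n)\subset GL(n+1,\mathbb R)$ as the group of matrices $\begin{pmatrix}A&b\\0&1\end{pmatrix}$, that is, the matrices preserving the affine hyperplane $\mathbb A^n=\mathbb R^n\times\{1\}$.

**Definition (algebraic hull).** A subset of $\mathrm{Aff}(\mathbb A^n)$ is Zariski closed if it is the set of common zeros in $\mathrm{Aff}(\mathbb A^n)$ of some polynomials in the entries of $A$ and $b$. The algebraic hull $G$ of $\Gamma$ is the Zariski closure of $\Gamma$ in $\mathrm{Aff}(\mathbb A^n)$, the smallest Zariski closed set containing $\Gamma$. It is a real algebraic group, hence a closed Lie subgroup. By definition, *every polynomial condition on $g$ that holds for all $g\in\Gamma$ holds for all $g\in G$*.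

For the torus, $G$ is the group of all translations, since a polynomial vanishing on $\mathbb Z^n$ is zero. For the Hopf manifold, $G=\{x\mapsto\lambda x:\lambda\ne0\}$, since a polynomial in $\lambda$ with the infinitely many zeros $2^k$ is zero. For the mixed torus the same two remarks give $G=\{(x,y)\mapsto(\lambda x,y+b):\lambda\neq0,\ b\in\mathbb R\}$.

**Definition (unipotent).** A matrix $u$ is unipotent if $u-1$ is nilpotent. An affine transformation is unipotent if its $(n+1)\times(n+1)$ matrix is; by the block form this means that its linear part is unipotent. In particular a unipotent affine transformation $u$ has $\det L(u)=1$. A group is unipotent if all its elements are.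

Translations are unipotent; so is $(x,y)\mapsto(x,y+x)$. The map $x\mapsto2x$ is not.

**Definition (unipotent radical).** The unipotent radical $U$ of a real algebraic group $G$ is its largest normal unipotent subgroup. It is Zariski closed.

For the torus, $U=G$. For the Hopf manifold, $U=1$. For the mixed torus, $G$ is abelian and its unipotent elements are those with $\lambda=1$, so $U=\{(x,y)\mapsto(x,y+b)\}$.

**Definition (completely reducible).** A group of linear maps acts completely reducibly if every invariant subspace has an invariant complement.

The diagonal matrices act completely reducibly on $\mathbb R^2$. The group $\left\{\begin{pmatrix}1&t\\0&1\end{pmatrix}\right\}$ does not: its only invariant line is spanned by the first basis vector.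

We use three facts about these groups.

**Fact 1.** Let $U\subset GL(N,\mathbb R)$ be a unipotent group that is Zariski closed in $GL(N,\mathbb R)$, and let $\mathfrak u$ be its Lie algebra. Then $\mathfrak u$ consists of nilpotent matrices and $\exp:\mathfrak u\to U$ is a diffeomorphism. In particular $U$ is contractible.

*Proof.* If $Y\in\mathfrak u$, all $\exp(tY)$ are unipotent, so $e^{t\lambda}=1$ for all real $t$ and each eigenvalue $\lambda$ of $Y$. Hence $\lambda=0$ and $Y$ is nilpotent. On nilpotent matrices $\exp$ is a polynomial map, with polynomial inverse $\log$ on unipotent matrices. If $u\in U$ and $Y=\log u$, then $t\mapsto\exp(tY)$ is polynomial in $t$ and lies in $U$ for all integers $t$. The polynomial equations that define $U$ hold along this curve at all integers, hence for all real $t$. So $Y\in\mathfrak u$. Thus $\exp:\mathfrak u\to U$ is a smooth bijection whose inverse is the restriction of a polynomial map. $\square$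

A Zariski closed subset of $\mathrm{Aff}(\mathbb A^n)$ is Zariski closed in $GL(n+1,\mathbb R)$, because $\mathrm{Aff}(\mathbb A^n)$ is cut out there by polynomial equations. So Fact 1 applies to our groups.

**Fact 2 (Mostow, *Fully reducible subgroups of algebraic groups*, Amer. J. Math. 78 (1956)).** The real algebraic group $G\subset GL(n+1,\mathbb R)$ is a semidirect product $G=U\rtimes S$, where $U$ is its unipotent radical and $S$ acts completely reducibly on $\mathbb R^{n+1}$.

For the mixed torus one may take $S=\{(x,y)\mapsto(\lambda x,y)\}$.

**Fact 3 (Kolchin).** A group of unipotent linear maps of a nonzero finite-dimensional real vector space fixes a common nonzero vector.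

## 4. Is every polynomial volume form on a compact affine manifold parallel?

This is the question; its source is Oliver Baues, "Prehomogeneous Affine Representations and Flat Pseudo-Riemannian Manifolds", arXiv:0809.0824 (2008). Two cases are known: the answer is yes if $M$ is in addition complete, and yes if the affine holonomy group $\Gamma$ is nilpotent. The example $(1+x^2)\,dx$ on $\mathbb R$ shows that compactness cannot be dropped. The answer is as follows.

**Theorem 1.** Every polynomial volume form on a compact affine manifold is parallel.

There is no assumption of completeness, and none on the holonomy group. Section 11 proves a stronger version, Theorem 2, in which the form may vanish somewhere. Since the statement can be checked on each component, we take $M$ connected from now on.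

## 5. Dimension one, tori and Hopf manifolds by hand

*Dimension one.* Here $M$ is a circle, $\tilde M=\mathbb R$, and $\pi$ is generated by $\tau\mapsto \tau+1$. Its holonomy is some $\gamma(x)=ax+b$, so $\mathrm{dev}(\tau+1)=a\,\mathrm{dev}(\tau)+b$. The local diffeomorphism $\mathrm{dev}:\mathbb R\to\mathbb R$ is strictly monotone, and $\tau\mapsto \tau+1$ is increasing, so $\gamma$ is increasing on the image of $\mathrm{dev}$; hence $a>0$. Let $p\ne0$ have degree $d$ and satisfy (1), that is $a\,p(ax+b)=p(x)$. Comparing leading coefficients gives $a^{d+1}=1$, so $a=1$. Moreover $b=\mathrm{dev}(1)-\mathrm{dev}(0)\neq0$ by monotonicity. So $p(x+b)=p(x)$, the polynomial $p-p(0)$ vanishes on $b\mathbb Z$, and $p$ is constant.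

Two mechanisms have appeared: a dilation excludes polynomial forms altogether, and a translation forces $p$ to be constant.

*The torus.* Condition (1) says $p(x+v)=p(x)$ for $v\in\mathbb Z^n$, so $p-p(0)$ vanishes on $\mathbb Z^n$ and $p$ is constant.

*The Hopf manifold.* Condition (1) is $2^np(2x)=p(x)$. The homogeneous component of degree $d$ gets multiplied by $2^{n+d}\ne1$, so $p=0$. There are no polynomial volume forms.

*The mixed torus.* The generator $(x,y)\mapsto(2x,y)$ gives $2p(2x,y)=p(x,y)$. Comparing coefficients of powers of $x$ gives $p=0$.

## 6. Coning off to a fixed point of the holonomy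

A general argument should contain the Hopf case without knowing $\Gamma$ explicitly. Suppose that $\Gamma$ fixes a point $x_0$, and let $\omega_M$ be a polynomial volume form on the compact manifold $M$. Contract along straight lines to $x_0$:
$$H(m,t)=(1-t)\,\mathrm{dev}(m)+t\,x_0,\qquad H:\tilde M\times[0,1]\to\mathbb A^n .$$
Affine maps preserve affine combinations and $\Gamma$ fixes $x_0$, so $H(\gamma m,t)=\rho(\gamma)H(m,t)$. Therefore $H^*\omega$ is $\pi$-invariant. It is closed, as $\omega$ is a top-degree form on $\mathbb A^n$. So it descends to a closed $n$-form on $M\times[0,1]$, which restricts to $\omega_M$ at $t=0$. At $t=1$ it restricts to the pullback of $\omega$ by a constant map, which is $0$. Stokes gives $\int_M\omega_M=0$, impossible for a volume form on a compact manifold oriented by it. So when $\Gamma$ has a fixed point, there is no polynomial volume form at all.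

The argument stops as soon as $\Gamma$ has no fixed point: the constant map $m\mapsto x_0$ is then not equivariant and nothing descends to $M\times[0,1]$. It has to stop, because on the torus the conclusion is false: $dx$ is a polynomial volume form.

What the argument used is less than a fixed point. It used an equivariant map $h:\tilde M\to\mathbb A^n$ with $h^*\omega=0$, and for that it is enough that $h$ factors smoothly through a manifold of dimension less than $n$. On the mixed torus, $h(x,y)=(0,y)$ does it: it is equivariant for both generators and its image is a line. This line is the orbit of the point $(0,0)$ under $U=\{(x,y)\mapsto(x,y+b)\}$. That is the clue: replace the fixed point by an orbit of the unipotent radical.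

## 7. Invariance of the polynomial under the unipotent radical

This section handles the other mechanism, translations. It needs no compactness.

**Proposition 1.** Let $p$ satisfy (1), let $G$ be the algebraic hull of $\Gamma$ and $U$ its unipotent radical. Then $p(ux)=p(x)$ for all $u\in U$, $x\in\mathbb A^n$.

*Proof.* For fixed $p$, expand $p(gx)\det L(g)-p(x)$ in powers of $x$. The coefficients are polynomials in the entries of $g$, and (1) says that they all vanish on $\Gamma$. So they vanish on $G$, in particular on $U$. For $u\in U$ we have $\det L(u)=1$. $\square$

Hence $p$ is constant on each $U$-orbit. If some $U$-orbit is open in $\mathbb A^n$, then $p$ is constant on a nonempty open set, hence constant. On the Hopf manifold $U$ is trivial and Proposition 1 says nothing; there the cone argument is needed.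

So the plan is to choose one point $x_0$ for which both arguments are available. If $Ux_0$ is open, Proposition 1 finishes. If $\dim Ux_0<n$, a cone argument towards $Ux_0$ gives a contradiction. For the second case we need a $\pi$-equivariant map from $\tilde M$ to $Ux_0$, and two things must be arranged: $Ux_0$ must be invariant under all of $\Gamma$, and there must be no topological obstruction to the map.

## 8. A contractible orbit of the unipotent radical

**Lemma 1.** Let $U$ be the unipotent radical of $G$. There is a point $x_0\in\mathbb A^n$ such that $X:=G/G_{x_0}$ satisfies:

* (a) $U$ acts transitively on $X$;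
* (b) $X$ is contractible;
* (c) $j:X\to\mathbb A^n$, $gG_{x_0}\mapsto gx_0$, is a $G$-equivariant injective immersion with image $Ux_0$.

*Proof.* **Choice of $x_0$.** The purpose is to find a fixed point of $S$, where $G=U\rtimes S$ as in Fact 2. The subspace $\mathbb R^n\times0$ of $\mathbb R^{n+1}$ is invariant under $\mathrm{Aff}(\mathbb A^n)$, so under $S$. As $S$ acts completely reducibly, there is an $S$-invariant line complementary to $\mathbb R^n\times 0$. It is spanned by a vector whose last coordinate is nonzero, so it meets $\mathbb R^n\times\{1\}$ in exactly one point $x_0$. Since $S$ preserves both the line and $\mathbb R^n\times\{1\}$, it fixes $x_0$.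

**Proof of (a).** Every $g\in G$ is $g=us$ with $u\in U$, $s\in S\subset G_{x_0}$. Thus $gG_{x_0}=uG_{x_0}$, so $U$ is transitive on $X$.

**Proof of (c).** The map $j$ is well defined and injective, because $gx_0=g'x_0$ exactly when $gG_{x_0}=g'G_{x_0}$; it is smooth and $G$-equivariant. By equivariance and transitivity it has constant rank, and an injective map of constant rank is an immersion. Its image is $Gx_0=USx_0=Ux_0$.

**Proof of (b).** The purpose is to kill the homotopy groups of $X$. By (a), the map $U/U_{x_0}\to X$ is a $U$-equivariant smooth bijection. It has constant rank, and a bijective map of constant rank between (second countable) manifolds is a diffeomorphism. So $X\cong U/U_{x_0}$. The group $U$ is contractible by Fact 1. The stabilizer $U_{x_0}=\{u\in U: ux_0=x_0\}$ is again a Zariski closed unipotent group, because $ux_0=x_0$ is a polynomial condition, so it too is contractible by Fact 1. In the exact homotopy sequence of the fibration $U_{x_0}\to U\to X$, each $\pi_i(X)$ with $i\ge1$ lies between $\pi_i(U)=0$ and $\pi_{i-1}(U_{x_0})=0$, so it is trivial. Also $X$ is connected, as the image of $U$. Thus $X$ is weakly contractible, and a weakly contractible manifold is contractible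 by Whitehead's theorem. $\square$

For the mixed torus, with $S$ as in Section 3 and $x_0=(0,0)$, the orbit is $\{0\}\times\mathbb R$. For the Hopf manifold $x_0=0$ and $X$ is a point. For the torus $X=\mathbb R^n$. The orbit need not meet the image of $\mathrm{dev}$; for the mixed torus it lies on the boundary of the image.

We write
$$k=\dim X=\dim Ux_0 .$$
If $k=n$, the immersion $j$ is a local diffeomorphism, so $Ux_0=j(X)$ is open in $\mathbb A^n$.

## 9. An equivariant map into the orbit

**Lemma 2.** There is a smooth map $h:\tilde M\to\mathbb A^n$ of the form $h=j\circ\tilde h$, with $\tilde h:\tilde M\to X$ smooth, such that $h\circ\gamma=\rho(\gamma)\circ h$ for all $\gamma\in\pi$.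

*Proof.* The group $\pi$ acts on $X=G/G_{x_0}$ through $\rho:\pi\to\Gamma\subset G$. We look for a smooth $\pi$-equivariant $\tilde h:\tilde M\to X$. Since $j$ is $G$-equivariant, $h=j\circ\tilde h$ is then as required.

**Step 1: equivariant maps are sections.** This step lets us use bundle theory. Let $E=\tilde M\times_\pi X$ be the quotient of $\tilde M\times X$ by the diagonal action of $\pi$, a smooth bundle over $M$ with fibre $X$. If $\tilde h$ is equivariant, then $[\gamma m,\tilde h(\gamma m)]=[\gamma m,\rho(\gamma)\tilde h(m)]=[m,\tilde h(m)]$, so $m\mapsto[m,\tilde h(m)]$ descends to a section of $E$. Conversely, given a section and $m\in\tilde M$, its value over the image of $m$ in $M$ has a unique representative of the form $(m,\xi)$, and $\tilde h(m):=\xi$ is equivariant. Since $\tilde M\times X\to E$ is a local diffeomorphism, continuity and smoothness correspond.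

**Step 2: a continuous equivariant map.** The obstruction theory in Steenrod, *The Topology of Fibre Bundles*, provides a continuous section because the fibre is contractible; here is the construction. Triangulate $M$ and lift the triangulation to $\tilde M$. The projection is injective on each lifted simplex. So if a deck transformation $\gamma$ maps a lifted simplex to itself, it sends each of its points to a point of the same simplex with the same projection, hence fixes it, and $\gamma=1$. More generally no two points of one lifted simplex are $\pi$-equivalent. Choose one simplex in each $\pi$-orbit of simplices. Send the chosen vertices to arbitrary points of $X$ and extend equivariantly to all vertices. If $\tilde h$ is defined and equivariant on the $(i-1)$-skeleton, then on the boundary of each chosen $i$-simplex it is a map from an $(i-1)$-sphere to $X$. It extends over the simplex since $X$ is contractible. Extend to the remaining $i$-simplices by $\tilde h(\gamma m)=\rho(\gamma)\tilde h(m)$, which is unambiguous because $\pi$ permutes the simplices freely. After $n$ steps $\tilde h$ is defined on $\tilde M$.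

**Step 3: smoothing.** The continuous section of $E$ corresponding to $\tilde h$ can be replaced by a smooth one (Steenrod, §6.7). By Step 1 the smooth section gives a smooth equivariant $\tilde h$. $\square$

Now the cone of Section 6 can be rebuilt with $h$ in place of the constant map. Define
$$H:\tilde M\times[0,1]\to\mathbb A^n,\qquad H(m,t)=(1-t)\,\mathrm{dev}(m)+t\,h(m).\tag{3}$$
Both $\mathrm{dev}$ and $h$ are equivariant and affine maps preserve affine combinations, so
$$H(\gamma m,t)=\rho(\gamma)H(m,t)\qquad(\gamma\in\pi).\tag{4}$$

## 10. Proof of Theorem 1

Let $\omega_M$ be a polynomial volume form on the compact connected affine manifold $M$, with $p$ and $\omega=p\,dx$ as in Section 2. Orient $M$ by $\omega_M$. Let $x_0,U,X,j,k$ be as in Lemma 1, $h,\tilde h$ as in Lemma 2 and $H$ as in (3).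

**Step 1: $k=n$.** This step shows that $Ux_0$ is open, by coning $\mathrm{dev}$ off to $Ux_0$. Suppose $k<n$. The form $\omega$ is closed, being of top degree on $\mathbb A^n$, so $H^*\omega$ is closed. By (4) and the $\Gamma$-invariance of $\omega$,
$$(\gamma\times\mathrm{id})^*H^*\omega=H^*\rho(\gamma)^*\omega=H^*\omega\qquad(\gamma\in\pi),$$
so $H^*\omega$ descends to a closed smooth $n$-form $\Omega$ on $M\times[0,1]$. On $M\times\{0\}$ it restricts to $\omega_M$, because $H(\cdot,0)=\mathrm{dev}$. On $M\times\{1\}$ it restricts to the form whose lift is $h^*\omega=\tilde h^*(j^*\omega)$. Here $j^*\omega$ is an $n$-form on the $k$-dimensional manifold $X$ with $k<n$, so it is zero. Stokes' theorem on the compact manifold $M\times[0,1]$, whose two boundary components carry opposite orientations, gives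
$$0=\int_{M\times[0,1]}d\Omega=\pm\Big(\int_{M\times\{1\}}\Omega-\int_{M\times\{0\}}\Omega\Big)=\mp\int_M\omega_M .$$
But $\int_M\omega_M>0$ by the choice of orientation, a contradiction. So $k=n$, and $Ux_0$ is open in $\mathbb A^n$.

**Step 2: $p$ is constant.** This step uses Proposition 1: $p(ux_0)=p(x_0)$ for all $u\in U$. So $p$ is constant on the nonempty open set $Ux_0$, hence constant on $\mathbb A^n$. Therefore $\omega_M$ is parallel. $\blacksquare$

The homotopy $H$ may leave the image of $\mathrm{dev}$, and for the mixed torus it ends on the line $\{0\}\times\mathbb R$ outside it. This is harmless because $\omega$ is smooth and invariant on all of $\mathbb A^n$.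

## 11. Invariant densities $|p|^s|dx|$ and forms with zeros

In Section 10 the contradiction was $\int_M\omega_M>0$. If $\omega_M$ has zeros, its coefficient may change sign and its integral may vanish, so we pass to $|p|$, or more generally to $|p|^s$ with $s>0$.

**Theorem 2.** Let $M$ be a compact connected affine manifold with affine holonomy group $\Gamma$. Let $p\not\equiv0$ be a polynomial on $\mathbb A^n$ and $s>0$ a real number such that the density $|p|^s|dx|$ is $\Gamma$-invariant:
$$|p(\gamma x)|^s\,|\det L(\gamma)|=|p(x)|^s\qquad(\gamma\in\Gamma,\ x\in\mathbb A^n).\tag{2}$$
($p$ may have zeros, also in the image of $\mathrm{dev}$, and $M$ need not be orientable.) Then $p$ is constant, and $|\det L(\gamma)|=1$ for all $\gamma\in\Gamma$. If $M$ is orientable, the unipotent radical of the algebraic hull of $\Gamma$ acts transitively on $\mathbb A^n$; if not, the same holds for the orientation double cover.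

**Corollary.** Every polynomial $n$-form on a compact connected affine $n$-manifold, even one allowed to vanish somewhere, is parallel. Hence a polynomial $n$-form is either identically zero or nowhere zero, and the space of polynomial $n$-forms has dimension $1$ if $M$ has a parallel volume form and $0$ otherwise.

*Proof of the Corollary.* The zero form is parallel. If $\omega_M\ne0$ corresponds to $p$, then taking absolute values in (1) gives (2) with $s=1$. So $p$ is constant by Theorem 2, that is, $\omega_M$ is parallel, and it is nowhere zero since the constant is not zero. A parallel $n$-form on a connected manifold is determined by its value at one point, so the space of polynomial $n$-forms has dimension at most $1$. It is nonzero exactly when there is a parallel volume form. $\square$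

*Proof of Theorem 2.* **Step 0: reduction to the oriented case.** This step makes $|p|^s\,dx$ into a nonnegative $n$-form. If $M$ is not orientable, its orientation double cover is compact and connected, with the same $\tilde M$ and $\mathrm{dev}$, and its holonomy group is a subgroup of $\Gamma$ of index at most $2$, so (2) still holds. Once $p$ is known to be constant (and nonzero), (2) for the original $\Gamma$ gives $|\det L(\gamma)|=1$ for all $\gamma\in\Gamma$. So we may assume that $M$ is orientable. The manifold $\tilde M$ is connected, so of the two orientations of $M$ we can choose the one for which $\mathrm{dev}$ preserves orientation, $dx$ being positive on $\mathbb A^n$. Deck transformations preserve orientation, so by $\mathrm{dev}\circ\gamma=\rho(\gamma)\circ\mathrm{dev}$ we have $\det L(g)>0$ for all $g\in\Gamma$. Let $\sigma=|p|^s\,dx$. This is a continuous $n$-form on $\mathbb A^n$ because $s>0$, and by (2)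
$$g^*\sigma=|p\circ g|^s\det L(g)\,dx=\sigma\qquad(g\in\Gamma).$$
Hence $\mathrm{dev}^*\sigma$ descends to a continuous $n$-form $\sigma_M\ge0$ on $M$. Since $p$ does not vanish identically on any nonempty open set, $\int_M\sigma_M>0$. Let $U,x_0,X,j,k,h,\tilde h,H$ be as in Sections 8 and 9, for the holonomy group $\Gamma$ of the oriented manifold $M$.

**Step 1: $k=n$.** This step repeats the cone argument with $\sigma$ in place of $\omega$. The difficulty is that $\sigma$ is only continuous, so that Stokes does not apply directly; and the obvious smoothing of $\sigma$ is not $\Gamma$-invariant, so that it does not descend to $M\times[0,1]$. We smooth locally and use a partition of unity.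

Suppose $k<n$. For $\varepsilon>0$ put
$$\sigma_\varepsilon=(p^2+\varepsilon)^{s/2}\,dx .$$
This is smooth and closed on $\mathbb A^n$. The function $(\tau,\varepsilon)\mapsto(\tau^2+\varepsilon)^{s/2}$ is continuous on $\mathbb R\times[0,\infty)$ as $s>0$, so it is uniformly continuous on compact sets, and therefore $\sigma_\varepsilon\to\sigma$ uniformly on compact subsets of $\mathbb A^n$ as $\varepsilon\to0^+$.

By (4) and the invariance of $\sigma$, the continuous form $H^*\sigma=(|p|^s\circ H)\,H^*dx$ is $\pi$-invariant. It descends to a continuous $n$-form $\Omega$ on $W=M\times[0,1]$. Cover $M$ by finitely many evenly covered open sets $V_i$, with smooth lifts $s_i:V_i\to\tilde M$ (local sections of the covering). Let $\chi_i$ be a smooth partition of unity with $\operatorname{supp}\chi_i\subset V_i$; these supports are compact. We also write $\chi_i$ for the pullback to $W$. On $V_i\times[0,1]$ let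
$$\Omega_{i,\varepsilon}=(s_i\times\mathrm{id})^*H^*\sigma_\varepsilon ,$$
a smooth closed form, while $(s_i\times\mathrm{id})^*H^*\sigma=\Omega$ there. The difference $\Omega_{i,\varepsilon}-\Omega$ is the fixed smooth form $(s_i\times\mathrm{id})^*H^*dx$ times the function $\big((p^2+\varepsilon)^{s/2}-|p|^s\big)\circ H\circ(s_i\times\mathrm{id})$. The set $\operatorname{supp}\chi_i\times[0,1]$ is compact, and so is its image in $\mathbb A^n$. Hence $\Omega_{i,\varepsilon}\to\Omega$ uniformly on $\operatorname{supp}\chi_i\times[0,1]$.

The form $\chi_i\Omega_{i,\varepsilon}$, extended by zero, is smooth on $W$, and $d(\chi_i\Omega_{i,\varepsilon})=d\chi_i\wedge\Omega_{i,\varepsilon}$ because $\Omega_{i,\varepsilon}$ is closed. By Stokes and uniform convergence,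
$$\int_{\partial W}\chi_i\,\Omega=\lim_{\varepsilon\to0}\int_{\partial W}\chi_i\,\Omega_{i,\varepsilon}=\lim_{\varepsilon\to0}\int_W d\chi_i\wedge\Omega_{i,\varepsilon}=\int_W d\chi_i\wedge\Omega .$$
Sum over $i$. Since $\sum_i\chi_i=1$ and $\sum_i d\chi_i=0$,
$$\int_{\partial W}\Omega=0 .$$
On $M\times\{0\}$ the form $\Omega$ restricts to $\sigma_M$. On $M\times\{1\}$ it restricts to the form whose lift is $h^*\sigma=(|p|^s\circ h)\,\tilde h^*(j^*dx)$, and $j^*dx=0$ because $k<n$. Hence $\int_M\sigma_M=0$, contradicting $\int_M\sigma_M>0$. So $k=n$, and $Ux_0$ is open.

**Step 2: $p$ is constant.** The purpose is to show that $p$ is $U$-invariant. Condition (2) contains absolute values and a real power, so it is not polynomial in $\gamma$; we first extract a polynomial condition. Raising (2) to the power $2/s$ gives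
$$(p\circ\gamma)^2=c^2p^2,\qquad c=|\det L(\gamma)|^{-1/s}.$$
So $(p\circ\gamma-cp)(p\circ\gamma+cp)=0$. The polynomial ring has no zero divisors, so $p\circ\gamma=\pm cp$. In particular $p\circ\gamma\in\mathbb R\,p$ for all $\gamma\in\Gamma$.

The condition $p\circ g\in\mathbb R\,p$ is polynomial in $g$: the coefficients of $p\circ g$ are polynomials in the entries of $g$, and $p\circ g$ lies on the line $\mathbb R\,p$ in the space of polynomials of degree at most $\deg p$ exactly when it is killed by the linear functionals that vanish on $p$. So it holds for all $g\in G$, in particular for $g\in U$.

Let $Y$ be in the Lie algebra of $U$, and write $p\circ\exp(tY)=q(t)\,p$ with $q(t)\in\mathbb R$. Since $Y$ is nilpotent, $\exp(tY)$ is polynomial in $t$. Choose $x_1$ with $p(x_1)\ne0$; then $q(t)=p(\exp(tY)x_1)/p(x_1)$ is a polynomial in $t$. Composing with $\exp(-tY)$,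
$$p=p\circ\exp(tY)\circ\exp(-tY)=q(t)\,\big(p\circ\exp(-tY)\big)=q(t)q(-t)\,p ,$$
so $q(t)q(-t)=1$. Thus $q$ is a polynomial of degree $0$, and $q(0)=1$ gives $q\equiv1$. By Fact 1 every element of $U$ is $\exp Y$ for such a $Y$, so $p$ is $U$-invariant. It is constant on the nonempty open set $Ux_0$, hence constant.

**Step 3: transitivity of $U$.** We know that $Ux_0$ is open, and this step upgrades it to $Ux_0=\mathbb A^n$. We show by induction on $n\ge0$: *a group $U$ of unipotent affine transformations of $\mathbb A^n$ with an open orbit $Ux_0$ is transitive.* (Here $U$ is any such group, with no closedness assumed, so that the induction can pass to quotients.)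

The case $n=0$ is trivial. Let $n\ge1$. By Fact 3 the linear parts of the elements of $U$ fix a common nonzero vector $v$. So $U$ acts on $\mathbb A^{n-1}=\mathbb A^n/\mathbb Rv$ by affine maps, and their linear parts, induced on $\mathbb R^n/\mathbb Rv$, are again unipotent. The projection $\mathbb A^n\to\mathbb A^{n-1}$ is open, so the orbit of the image $y$ of $x_0$ is open, and by induction $U$ is transitive on $\mathbb A^{n-1}$.

Let $\ell$ be the line over $y$, and $U_y$ the stabilizer of $y$. It preserves $\ell$ and acts on it by translations, because linear parts fix $v$. If $ux_0\in\ell$, then $uy=y$, so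
$$U_yx_0=Ux_0\cap\ell ,$$
which is open in $\ell$. The translations by which $U_y$ acts form a subgroup of $\mathbb R$ which is open in $\mathbb R$, and an open subgroup of $\mathbb R$ is $\mathbb R$. So $\ell\subset Ux_0$. Finally, given $z\in\mathbb A^n$, choose $u\in U$ taking $y$ to the image of $z$. Then $u^{-1}z\in\ell\subset Ux_0$, so $z\in Ux_0$. $\blacksquare$

## 12. Poles, negative exponents and lower degree

**The condition $s>0$.** Theorem 2 fails for every negative rational $s=-a/b$ with positive integers $a,b$. Take $n=2a$, the Hopf manifold $M=(\mathbb R^n\setminus0)/\langle x\mapsto2x\rangle$, and $p=|x|^{2b}$ with the Euclidean norm; $p$ is a polynomial. Then $|p|^s|dx|=|x|^{-2a}|dx|=|x|^{-n}|dx|$ on $\mathbb R^n\setminus0$. Under $x\mapsto2x$ the factor $|x|^{-n}$ is multiplied by $2^{-n}$ and $|dx|$ by $2^n$, so the density is invariant. It is smooth and positive on $M$, but not parallel. One sees where the proof breaks: here $U=1$, $x_0=0$, and the cone ends at $0$, exactly where the density is not defined. In particular "polynomial" cannot be replaced by "rational" in Theorem 1: already $dx/x$ on $\mathbb R_{>0}/\langle x\mapsto2x\rangle$ is a non-parallel volume form.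

**Rational forms without poles on $\mathbb A^n$.** The proof of Theorem 1 does apply to volume forms given by $r\,dx$ with $r=p/q$, where $p,q$ are polynomials and $q$ is nowhere zero on $\mathbb A^n$. Indeed $r\,dx$ is smooth and closed on $\mathbb A^n$. Its invariance under $g\in\Gamma$, first on $\mathrm{dev}(\tilde M)$, reads
$$p(gx)\,q(x)\,\det L(g)=p(x)\,q(gx).$$
As an identity between polynomials in $x$ it extends to all of $\mathbb A^n$, and it is a polynomial condition on $g$, so it extends to $G$. Step 1 of Section 10 is unchanged. In Step 2, $r(ux_0)=r(x_0)$ for $u\in U$, so $r$ is constant on the open set $Ux_0$, that is, $p=\text{const}\cdot q$ there and hence everywhere.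

**Top degree.** The statement fails for forms of lower degree, even for complete $M$ with nilpotent $\Gamma$. On $\mathbb R^3$ let the integer Heisenberg group act by
$$(x,y,z)\mapsto(x+a,\ y+b,\ z+c+ay),\qquad a,b,c\in\mathbb Z .$$
Applying the map with parameters $(a,b,c)$ and then the one with $(a',b',c')$ gives the map with parameters $(a+a',\,b+b',\,c+c'+a'b)$, so this is a group. The action is free. If an element moves a compact set to meet itself, then $a$ and $b$ are bounded, and then $c$ is, so the action is properly discontinuous. Integers $a,b$ and then $c$ can be chosen to move any point into $[0,1]^3$, so the quotient is compact. Put $\alpha=dz-x\,dy$. The action takes it to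
$$dz+a\,dy-(x+a)\,dy=dz-x\,dy ,$$
so $\alpha$ is invariant, and so is $\alpha\wedge dx$, because $dx$ (here the $1$-form) is. Both are polynomial forms with a nonconstant coefficient, so they are not parallel.
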